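\title{Computable categoricity relative to a degree is nonmonotonic between $\mathbf{0}'$ and $\mathbf{0}''$}

\begin{abstract}
A computable structure $\mathcal A$ is computably categorical relative to a Turing degree $\mathbf d$ if every $\mathbf d$-computable copy of $\mathcal A$ is isomorphic to $\mathcal A$ by a $\mathbf d$-computable map. We show that a single computable structure can lose this property and regain it as $\mathbf d$ increases inside the interval $[\mathbf 0',\mathbf 0'')$. We give two constructions. The first yields a structure that is computably categorical relative to $\mathbf 0'$ and on a cone whose base has jump $\mathbf 0''$, but not relative to the join of $\mathbf 0'$ with any set that is 1-generic relative to $\mathbf 0'$. The second embeds any computable partial order with a computable partition into two parts into the degrees that are c.e.\ in and above $\mathbf 0'$ and strictly below $\mathbf 0''$, so that the structure is computably categorical relative to the degrees of one part and not relative to those of the other.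
\end{abstract}

\section{Introduction}\label{sec:intro}

All structures in this paper are countable, have domain $\omega$, and have a computable language. For $X\subseteq\omega$, a structure is \emph{$X$-computable} if $X$ computes its atomic diagram. A computable structure $\mathcal A$ is \emph{computably categorical relative to $X$} (briefly, \emph{c.c.\ relative to $X$}) if for every $X$-computable structure $\mathcal B\cong\mathcal A$ there is an $X$-computable isomorphism between $\mathcal A$ and $\mathcal B$. The property depends only on the Turing degree of $X$, so we also speak of categoricity relative to a degree $\mathbf d$.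

The definition compares two things that both grow with the oracle. A larger $X$ computes more maps, which makes isomorphisms easier to find; it also computes more copies, for each of which an isomorphism must be found. In the simplest examples the two effects keep pace with each other, and the oracle does not matter. The order $(\mathbb Q,<)$ is c.c.\ relative to every $X$, because the back-and-forth construction extends a finite order-preserving map by a search in the atomic diagrams. The order $(\omega,<)$ is c.c.\ relative to no $X$. To see this, let $a_0,a_1,\dots$ be an $X$-computable injective enumeration of the jump $X'$, order the even numbers as usual, and place $2s+1$ between $2a_s$ and $2a_s+2$. This is an $X$-computable order of type $\omega$ in which $m\in X'$ if and only if the successor of $2m$ is not $2m+2$, so an $X$-computable isomorphism with $(\omega,<)$ would compute $X'$ from $X$.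

In general the two effects can be separated. The following is known for the computably enumerable (c.e.) degrees; we state it for comparison and do not use it. For every computable partial order $P$ and computable partition $P=P_0\sqcup P_1$ there are a computable, computably categorical graph $\mathcal G$ and an embedding $h$ of $P$ into the c.e.\ degrees such that $\mathcal G$ is c.c.\ relative to every degree in $h(P_0)$ and not c.c.\ relative to any degree in $h(P_1)$. So within the c.e.\ degrees one structure can lose categoricity when the degree increases and can also gain it. We study the same phenomenon one jump higher. The following question is taken from \cite{Villano}.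

\medskip
\noindent\textbf{Question.} \emph{Are there a computable structure $\mathcal A$ and degrees $\mathbf d_0<\mathbf d_1$ and $\mathbf e_0<\mathbf e_1$ in $[\mathbf 0',\mathbf 0'')$ such that $\mathcal A$ is c.c.\ relative to $\mathbf d_0$ but not relative to $\mathbf d_1$, and $\mathcal A$ is c.c.\ relative to $\mathbf e_1$ but not relative to $\mathbf e_0$?}
\medskip

Relativizing the statement for c.e.\ degrees to $\mathbf 0'$ does not answer this, since it concerns a $\mathbf 0'$-computable structure and the question asks for a computable one. One might even guess that the answer is no. A computable structure is produced by a computable process, which cannot evaluate computations relative to $\mathbf 0'$, while an oracle above $\mathbf 0'$ answers every question of the form ``will such a configuration ever appear in $\mathcal A$?''. It seems that the structure has no means of reacting to the oracle. It does have one: the facts that \emph{never} appear in $\mathcal A$ are $\Pi^0_1$, and a construction with oracle $\mathbf 0'$ can control them. The answer to the question is yes.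

Throughout, $K=\emptyset'$ is the halting set; 1-genericity is recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:one}
There are a computable structure $\mathcal A$ and a $\Sigma^0_2$ set $T$ with $(K\oplus T)'\equiv_T\emptyset''$ such that
\begin{enumerate}
\item $\mathcal A$ is c.c.\ relative to $\mathbf 0'$;
\item $\mathcal A$ is not c.c.\ relative to $\deg(K\oplus G)$, for every $G$ that is 1-generic relative to $K$;
\item $\mathcal A$ is c.c.\ relative to every degree $\ge\deg(K\oplus T)$.
\end{enumerate}
Consequently there are degrees $\mathbf 0'=\mathbf d_0<\mathbf d_1=\mathbf e_0<\mathbf e_1<\mathbf 0''$ such that $\mathcal A$ is c.c.\ relative to $\mathbf d_0$, not c.c.\ relative to $\mathbf d_1=\mathbf e_0$, and c.c.\ relative to $\mathbf e_1$.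
\end{theorem}

The second theorem is the analogue of the result for c.e.\ degrees.

\begin{theorem}\label{thm:two}
For every computable partial order $P$ and computable partition $P=P_0\sqcup P_1$ there are a computable structure $\mathcal A$ and an order embedding $h$ of $P$ into the degrees that are c.e.\ in and above $\mathbf 0'$ and strictly below $\mathbf 0''$, such that $\mathcal A$ is c.c.\ relative to $\mathbf 0'$, to every $h(p)$ with $p\in P_0$, and to every degree $\ge\mathbf 0''$, and $\mathcal A$ is not c.c.\ relative to any $h(p)$ with $p\in P_1$.
\end{theorem}

The chain $P=\{0<1<2\}$ with $P_0=\{0,2\}$ and $P_1=\{1\}$ gives a second answer to the question, with all degrees c.e.\ in and above $\mathbf 0'$. The chain $P=\omega$ with $P_0$ the set of even numbers gives one computable structure whose categoricity alternates infinitely often along an increasing sequence of degrees in $[\mathbf 0',\mathbf 0'')$.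

Both theorems use the same family of structures, defined in Section~\ref{sec:gadgets}. Such a structure consists of infinitely many \emph{gadgets}. Each gadget is an infinite set of points that are either all alike or \emph{split} into two infinite classes, and a $\Sigma^0_2$ relation prescribes which gadgets are split and by which label. An oracle above $K$ that knows which gadgets are split computes isomorphisms. Section~\ref{sec:generic} isolates the condition on the labels under which generic oracles fail to compute them. Section~\ref{sec:K} constructs a structure that satisfies this condition and is nevertheless c.c.\ relative to $K$; this is the central step, and it needs no injury. Section~\ref{sec:low} completes the proof of Theorem~\ref{thm:one}. Section~\ref{sec:poset} proves Theorem~\ref{thm:two} by running the strategy of Section~\ref{sec:K} in a finite injury construction relative to $K$.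

\section{Conventions and standard facts}\label{sec:prelim}

We fix a computable bijection $\langle\cdot,\cdot\rangle\colon\omega^2\to\omega$ with $\langle a,b\rangle\ge\max(a,b)$, and we put $\langle a,b,c\rangle=\langle a,\langle b,c\rangle\rangle$, and so on. These codings are computable and injective, and each code is at least as large as each of its entries.

Let $\Phi_0,\Phi_1,\dots$ be the standard list of Turing functionals and $X'=\{e:\Phi_e^X(e)\downarrow\}$. The join is $X\oplus Y=\{2c:c\in X\}\cup\{2c+1:c\in Y\}$, and a computation with oracle $X\oplus Y$ \emph{queries $Y$ at $c$} if it asks whether $2c+1$ belongs to the oracle. By convention, a computation that halts within $s$ steps asks only about numbers below $s$. We use the following facts.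
\begin{itemize}
\item \emph{Use principle.} A halting computation with oracle $X\oplus Y$ is unchanged if $Y$ is replaced by a set that agrees with $Y$ at the finitely many numbers at which $Y$ is queried.
\item \emph{Jump.} $X<_TX'$; every $X$-c.e.\ set is computable in $X'$; and $X\le_TY$ implies $X'\le_TY'$. In particular $K'\equiv_T\emptyset''$.
\item \emph{Arithmetical hierarchy.} $K$ decides every $\Pi^0_1$ relation. The $\Pi^0_1$ relations are closed under bounded existential quantification. A relation is $\Sigma^0_2$, that is, of the form $\exists y\forall w\,\theta$ with $\theta$ computable, if and only if it is c.e.\ in $K$.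
\item \emph{Limits.} If $\rho$ is $K$-computable and $\lim_s\rho(r,s)$ exists for all $r$, then the limit is $K'$-computable: ask $K'$ for $s=0,1,\dots$ whether $\rho(r,s')\neq\rho(r,s)$ for some $s'>s$, until the answer is no.
\end{itemize}

We fix a computable numbering of the atomic facts about natural numbers in the language at hand, and we read the output $1$ as ``true'' and $0$ as ``false''. Thus $\Phi_i^X$ is a partial atomic diagram, and every $X$-computable structure has diagram $\Phi_i^X$ for some $i$. The inverse of an $X$-computable bijection of $\omega$ is $X$-computable, so the direction of an isomorphism never matters.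

For a finite binary string $\sigma$ we write $\sigma\prec G$ if $\sigma$ is an initial segment of (the characteristic function of) $G$. We write $\Phi^{Z\oplus\sigma}(x)=y$ if the computation halts with output $y$ and queries the second half of the oracle only below $|\sigma|$. This relation is c.e.\ in $Z$, it is preserved when $\sigma$ is extended, and $\Phi^{Z\oplus G}(x)=y$ holds if and only if $\Phi^{Z\oplus\sigma}(x)=y$ for some $\sigma\prec G$. A set $G$ is \emph{1-generic relative to $Z$} if for every $Z$-c.e.\ set $W$ of strings, some $\sigma\prec G$ lies in $W$ or has no extension in $W$. If $K\le_TZ$, then every $K$-c.e.\ set is $Z$-c.e., so 1-genericity relative to $Z$ implies 1-genericity relative to $K$.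

\begin{lemma}\label{lem:generic}
For every $Z$ there is $G\le_TZ'$ that is 1-generic relative to $Z$. Every $G$ that is 1-generic relative to $Z$ satisfies $(Z\oplus G)'\le_TZ'\oplus G$.
\end{lemma}

\begin{proof}
Let $W_0^Z,W_1^Z,\dots$ list the $Z$-c.e.\ sets of strings. Let $\sigma_0$ be empty. Given $\sigma_e$, ask $Z'$ whether $\sigma_e$ has an extension in $W_e^Z$; let $\tau$ be the first such extension found if there is one and $\tau=\sigma_e$ otherwise; let $\sigma_{e+1}$ be $\tau$ followed by $0$. Then $G=\bigcup_e\sigma_e$ is as required.

For the second statement fix $e$ and let $W=\{\sigma:\Phi_e^{Z\oplus\sigma}(e)\downarrow\}$. The oracle $Z'$ decides whether a given string lies in $W$ and whether it has an extension in $W$. Using $Z'\oplus G$, find $\sigma\prec G$ that lies in $W$ or has no extension in $W$. In the first case $e\in(Z\oplus G)'$. In the second case $e\notin(Z\oplus G)'$, since otherwise a long initial segment of $G$ would be an extension of $\sigma$ in $W$.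
\end{proof}

\section{Gadget structures}\label{sec:gadgets}

\subsection{Points, labels and markers}

The language has unary symbols $V_n$, $L_k$, $L'_m$ for $n,k,m\in\omega$ and one binary symbol $E$. The symbols $L_k$ and $L'_m$ are called \emph{labels}. In any structure, an element $b$ \emph{carries} the label $\ell$ if there is $w$ with $E(b,w)$ and $\ell(w)$; otherwise $b$ \emph{omits} $\ell$. In a $D$-computable structure, carrying a label is a $D$-c.e.\ event: it is eventually seen. Omitting a label is never seen at a finite stage. Everything below exploits this asymmetry.

A \emph{pattern} is a set $O$ of triples $(n,j,\ell)$, with $n,j\in\omega$ and $\ell$ a label, whose complement in the set of all such triples is infinite. Given an injective enumeration $(n_a,j_a,\ell_a)_{a\in\omega}$ of the complement, let $\mathcal M(O)$ be the structure on $\omega$ in which $V_n$ holds exactly of the numbers $2\langle n,j\rangle$, the relation $E$ holds exactly of the pairs $(2\langle n_a,j_a\rangle,\,2a+1)$, and a label $\ell$ holds exactly of the numbers $2a+1$ with $\ell_a=\ell$. Then $2\langle n,j\rangle$ omits $\ell$ if and only if $(n,j,\ell)\in O$. If the complement of $O$ is c.e.\ in $D$, we take a $D$-computable enumeration, and $\mathcal M(O)$ is $D$-computable.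

A \emph{gadget structure} is a structure $\mathcal B$ isomorphic to some $\mathcal M(O)$. The set $V_n^{\mathcal B}$ is \emph{gadget $n$}, its elements are \emph{points}, and the elements that lie in no gadget are \emph{markers}. The gadgets are infinite and pairwise disjoint. For each point $b$ and each label $\ell$ carried by $b$ there is exactly one marker $w$ with $E(b,w)$ and $\ell(w)$, and every marker arises in this way from exactly one pair $(b,\ell)$.

\begin{lemma}\label{lem:extend}
Let $\mathcal B$ and $\mathcal C$ be gadget structures and let $f$ be a bijection from the points of $\mathcal B$ onto the points of $\mathcal C$ such that $f$ maps $V_n^{\mathcal B}$ into $V_n^{\mathcal C}$ for all $n$, and $b$ and $f(b)$ carry the same labels for all points $b$. Then $f$ extends to an isomorphism $\mathcal B\to\mathcal C$. If $D$ computes $\mathcal B$, $\mathcal C$ and the values of $f$ on points, then $D$ computes the extension.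
\end{lemma}

\begin{proof}
Send the marker of $(b,\ell)$ to the marker of $(f(b),\ell)$. Since $b$ and $f(b)$ carry the same labels, this is a bijection between the markers, and the resulting map preserves $V_n$, $E$ and the labels in both directions. To compute it on an element $y$, search in parallel for $n$ with $V_n(y)$ and for $b,\ell$ with $E(b,y)$ and $\ell(y)$; exactly one search succeeds. In the second case search in $\mathcal C$ for $w'$ with $E(f(b),w')$ and $\ell(w')$.
\end{proof}

\subsection{Split data}

We want a construction with oracle $K$ to be able to declare, at a stage $t$, ``gadget $n$ is split by the label $L_k$'', and we want the resulting structure to be computable.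

\begin{definition}\label{def:split}
\emph{Split data} is a $\Sigma^0_2$ relation $Q(n,k,t)$ such that for each $n$ at most one pair $(k,t)$ satisfies $Q(n,k,t)$, and such a pair has $k\le t$. Put $S=\{n:\exists k\,\exists t\;Q(n,k,t)\}$; this is a $\Sigma^0_2$ set, the set of \emph{split} gadgets.
\end{definition}

For split data $Q$ there is a $\Pi^0_1$ relation $R(n,k,t,u)$ with
\[
Q(n,k,t)\iff\exists u\,R(n,k,t,u)\iff\exists!u\,R(n,k,t,u).
\]
Indeed, write $Q(z)\iff\exists y\forall w\,\theta(z,y,w)$ with $\theta$ computable. Let $R(z,u)$ say that $u$ codes a sequence $(y,w_0,\dots,w_{y-1})$, that $w_i$ is the least number with $\neg\theta(z,i,w_i)$ for each $i<y$, and that $\forall w\,\theta(z,y,w)$. Then $y$ must be the least number with $\forall w\,\theta(z,y,w)$, and the $w_i$ are determined. We fix such an $R$ for each $Q$. For $n\in S$ let $(k_n,t_n,u_n)$ be the unique triple with $R(n,k_n,t_n,u_n)$, and let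
\[
M_n=\max(t_n,u_n).
\]
Given $n\in S$, the oracle $K$ finds this triple by a search.

\begin{definition}\label{def:AQ}
Write $x_{n,j}=2\langle n,j\rangle$. The structure $\mathcal A_Q$ is $\mathcal M(O)$ for the pattern $O$ described as follows. If $n\notin S$, every $x_{n,j}$ carries all labels. If $n\in S$, then
\begin{itemize}
\item $x_{n,j}$ omits exactly $L'_{\langle t_n,u_n\rangle}$ if $j$ is even or $j<M_n$;
\item $x_{n,j}$ omits exactly $L_{k_n}$ if $j$ is odd and $j\ge M_n$.
\end{itemize}
In any gadget structure, for $n\in S$, a point of gadget $n$ is of \emph{class I} if it omits exactly $L'_{\langle t_n,u_n\rangle}$ and of \emph{class II} if it omits exactly $L_{k_n}$.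
\end{definition}

In every copy of $\mathcal A_Q$, each point of a split gadget $n$ belongs to exactly one class, both classes are infinite, class I consists of the points that carry $L_{k_n}$, and class II consists of the points that carry $L'_{\langle t_n,u_n\rangle}$. Isomorphisms preserve classes. Conversely, by Lemma~\ref{lem:extend}, a gadget structure is isomorphic to $\mathcal A_Q$ as soon as the points of unsplit gadgets carry all labels and each split gadget is the union of an infinite class I and an infinite class II. In particular, moving one point of a split gadget from class I to class II does not change the isomorphism type.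

\begin{example}\label{ex:gadget}
Suppose $(k_n,t_n,u_n)=(1,2,3)$, so $M_n=3$. The two labels that are omitted somewhere in gadget $n$ are distributed as follows, with $+$ for ``carries'' and $-$ for ``omits''.
\[
\begin{array}{c|ccccccccc}
j&0&1&2&3&4&5&6&7&\cdots\\ \hline
L_1&+&+&+&-&+&-&+&-&\cdots\\
L'_{\langle 2,3\rangle}&-&-&-&+&-&+&-&+&\cdots
\end{array}
\]
A computable process can build this without knowing the triple. For odd $j$ it gives $x_{n,j}$ a marker for $L_1$ once it has refuted $R(n,1,t,u)$ for all $t,u\le j$. For $j=1$ this happens; for $j=3,5,\dots$ it never happens, because $R(n,1,2,3)$ is true. Without the threshold $M_n$, the condition ``$x_{n,j}$ omits $L_1$'' would contain the unbounded quantifier $\exists t\,\exists u$ and would be $\Sigma^0_2$. For the same reason the second label is indexed by the pair $\langle t,u\rangle$.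
\end{example}

\begin{lemma}\label{lem:computable}
For all split data $Q$ the structure $\mathcal A_Q$ can be taken computable.
\end{lemma}

\begin{proof}
By the uniqueness of the triple $(k_n,t_n,u_n)$,
\begin{align*}
x_{n,j}\text{ omits }L_k&\iff j\text{ is odd and }\exists t,u\le j\;R(n,k,t,u),\\
x_{n,j}\text{ omits }L'_{\langle t,u\rangle}&\iff\exists k\le t\;R(n,k,t,u)\text{ and }\bigl(j\text{ is even or }j<\max(t,u)\bigr).
\end{align*}
The bound $k\le t$ in the second line is the one required in Definition~\ref{def:split}. Both conditions are $\Pi^0_1$, and every $m$ has the form $\langle t,u\rangle$. So the complement of the pattern is c.e.; it is infinite because each point omits at most one label.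
\end{proof}

From now on $\mathcal A_Q$ denotes this computable structure. The threshold $M_n\ge t_n$ has a second use: if gadget $n$ is split at stage $t$ of a construction, all points $x_{n,j}$ with $j<t$, and hence all points that the construction has looked at, are of class I.

\subsection{Matching a gadget}

Let $D\ge_TK$ and let $\mathcal B$ be a $D$-computable copy of $\mathcal A_Q$. A \emph{matching of gadget $n$} is a bijection from $\{x_{n,j}:j\in\omega\}$ onto $V_n^{\mathcal B}$ that preserves classes if $n\in S$. A matching preserves the set of carried labels. So by Lemma~\ref{lem:extend}, to obtain a $D$-computable isomorphism $\mathcal A_Q\to\mathcal B$ it suffices to compute from $D$ a matching of gadget $n$, uniformly in $n$.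

\begin{lemma}\label{lem:complete}
Let $D\ge_TK$ and let $\mathcal B\cong\mathcal A_Q$ be $D$-computable. Let $F$ be a finite injective set of pairs $(x_{n,j},b)$ with $b\in V_n^{\mathcal B}$, for a fixed $n$, and assume that if $n\in S$ then both entries of every pair in $F$ are of class I. Then $F$ extends to a matching of gadget $n$ that $D$ computes uniformly from $n$, from $F$, and from the answer to the question whether $n\in S$.
\end{lemma}

\begin{proof}
If $n\notin S$, list the unused points $x_{n,j}$ and the unused points of $V_n^{\mathcal B}$ in increasing order and match the $r$-th with the $r$-th. If $n\in S$, use $K$ to find $(k_n,t_n,u_n)$. The class of $x_{n,j}$ is read off from $j$ and $M_n$. The class of $b\in V_n^{\mathcal B}$ is found by searching in parallel for a marker of $(b,L_{k_n})$ and a marker of $(b,L'_{\langle t_n,u_n\rangle})$; exactly one of them exists. In each class infinitely many points are unused on both sides; match them in increasing order.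
\end{proof}

We call this matching the \emph{completion} of $F$, and the \emph{direct matching} if $F=\emptyset$.

\begin{corollary}\label{cor:cone}
If $D\ge_TK\oplus S$, then $\mathcal A_Q$ is c.c.\ relative to $D$. In particular $\mathcal A_Q$ is c.c.\ relative to every degree $\ge\mathbf 0''$.
\end{corollary}

\begin{proof}
Use the direct matching on every gadget. For the second statement, $S$ is c.e.\ in $K$, so $K\oplus S\le_TK'$.
\end{proof}

\begin{remark}
The labels $L'_m$ serve only to make class II recognizable by a positive fact. Suppose they were removed from the language and some gadget $n$ were split. For any $D$, form a copy in which the $j$-th point of gadget $n$ carries $L_{k_n}$ if and only if $j\in D'$, and nothing else is changed. This copy is $D$-computable, since the carried labels are c.e.\ in $D$. In the standard structure the class of $x_{n,j}$ is computable from $M_n$, so an isomorphism would compute $D'$. The structure would be c.c.\ relative to no $D$.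
\end{remark}

\section{Unbounded labels and generic oracles}\label{sec:generic}

Let $D\ge_TK$ be an oracle that does not know $S$. To match gadget $n$ of a copy $\mathcal B$, it must start pairing points while it waits for $n$ to be enumerated into $S$, for $n$ may never appear. The risk is that $n$ appears after a point of class I has been paired with a point of class II. If the label $k_n$ could be bounded in advance, the risk could be avoided.

\begin{remark}\label{rem:bounded}
Suppose $g$ is a $K$-computable function with $k_n\le g(n)$ for all $n\in S$. Then $\mathcal A_Q$ is c.c.\ relative to every $D\ge_TK$. For let $\mathcal B\cong\mathcal A_Q$ be $D$-computable, and call a point of gadget $n$ \emph{safe} if it carries $L_0,\dots,L_{g(n)}$. If $n\notin S$ all points are safe, and if $n\in S$ the safe points are those of class I. Enumerate the safe points of gadget $n$ in $\mathcal A_Q$ and in $\mathcal B$ without repetition, and pair the $r$-th with the $r$-th for $r=0,1,\dots$ until $n$ is enumerated into $S$; if this happens, take the completion of the pairs formed so far.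
\end{remark}

So a structure $\mathcal A_Q$ that fails to be c.c.\ relative to some degree above $\mathbf 0'$ must satisfy
\begin{equation}\label{eq:star}\tag{$*$}
\text{no $K$-computable function $g$ satisfies $k_n\le g(n)$ for all $n\in S$.}
\end{equation}
This condition is also sufficient, and generic oracles witness the failure. The idea is to let $G$ decide the class of one point $b_{n,0}$ in each gadget, by reading $G$ on a column $\{\langle n,k,v\rangle:v\in\omega\}$ for each candidate label $L_k$. The column for $k$ lies above position $k$. A functional that maps $b_{n,0}$ to a point of $\mathcal A_Q$ after reading $G$ only below $k_n$ has not seen the column that matters, and by \eqref{eq:star} this happens for some $n\in S$.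

\begin{lemma}\label{lem:fail}
If the split data $Q$ satisfies \eqref{eq:star} and $G$ is 1-generic relative to $K$, then $\mathcal A_Q$ is not c.c.\ relative to $K\oplus G$.
\end{lemma}

\begin{proof}
For $n,k\in\omega$ let $v(n,k)$ be the least $v$ with $G(\langle n,k,v\rangle)=1$. It exists: the set of strings $\sigma$ with $\sigma(\langle n,k,v\rangle)=1$ for some $v$ is computable and contains an extension of every string, so it contains an initial segment of $G$. The function $v$ is $G$-computable.

\emph{The copy.} Let $\mathcal B=\mathcal M(O')$, with points written $b_{n,j}=2\langle n,j\rangle$, where $O'$ is the following pattern. For $j\ge1$ the point $b_{n,j}$ omits the same labels as $x_{n,j}$ in $\mathcal A_Q$, and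
\begin{align*}
b_{n,0}\text{ omits }L_k&\iff\exists t,u\le v(n,k)\;R(n,k,t,u),\\
b_{n,0}\text{ omits }L'_{\langle t,u\rangle}&\iff\exists k\le t\;\bigl[R(n,k,t,u)\wedge\max(t,u)>v(n,k)\bigr].
\end{align*}
All these conditions are decidable in $K\oplus G$, so $\mathcal B$ is $K\oplus G$-computable. If $n\notin S$, then $b_{n,0}$ carries all labels. If $n\in S$, only the triple $(k_n,t_n,u_n)$ satisfies $R$, so $b_{n,0}$ is of class II if $M_n\le v(n,k_n)$ and of class I if $M_n>v(n,k_n)$. Both classes remain infinite, so $\mathcal B\cong\mathcal A_Q$.

\emph{No isomorphism.} Suppose $\Phi^{K\oplus G}$ is an isomorphism $\mathcal B\to\mathcal A_Q$. Let $W$ be the set of strings $\sigma$ for which there are $n\in S$, $j$, and $v\ge M_n$ such that $\Phi^{K\oplus\sigma}(b_{n,0})=x_{n,j}$, the point $x_{n,j}$ is of class I, $\sigma(\langle n,k_n,v\rangle)=1$, and $\sigma(\langle n,k_n,v'\rangle)=0$ for all $v'<v$, all these values being defined. Since $K$ enumerates $S$ and finds $k_n$ and $M_n$, the set $W$ is c.e.\ in $K$; this is why genericity relative to $K$ is needed. If $\sigma\prec G$ were in $W$, then $v(n,k_n)=v\ge M_n$, so $b_{n,0}$ would be of class II with image of class I. Hence no $\sigma\prec G$ lies in $W$, and by genericity some $\sigma_0\prec G$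 has no extension in $W$.

Define $g$ as follows. Given $n$, search with oracle $K$ for a string $\tau\supseteq\sigma_0$ and a number $j$ with $\Phi^{K\oplus\tau}(b_{n,0})=x_{n,j}$, and put $g(n)=\max(|\tau|,j)$. The search halts, because the isomorphism maps $b_{n,0}$ into gadget $n$ and so a long initial segment of $G$ is a candidate for $\tau$. Thus $g$ is total and $K$-computable. By \eqref{eq:star} there is $n\in S$ with $k_n>g(n)$. Then $j<k_n\le t_n\le M_n$, so $x_{n,j}$ is of class I. Every position $\langle n,k_n,v\rangle$ is at least $k_n>|\tau|$, so $\tau$ is undefined there. Extend $\tau$ to a string $\tau'$ with value $0$ at $\langle n,k_n,v\rangle$ for $v<M_n$ and value $1$ at $\langle n,k_n,M_n\rangle$. Then $\tau'\in W$ and $\tau'\supseteq\sigma_0$, a contradiction.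
\end{proof}

\section{Categoricity relative to $\mathbf 0'$ with unbounded labels}\label{sec:K}

We now construct $K$-computable split data $Q$ that satisfies \eqref{eq:star} while $\mathcal A_Q$ is c.c.\ relative to $K$. Condition \eqref{eq:star} rules out the method of Remark~\ref{rem:bounded}. What replaces it is that a construction with oracle $K$ can watch all $K$-computable copies and can delay a split until the copies are ready for it.

Let $\mathcal B_i$ be the partial atomic diagram $\Phi_i^K$. A fact is \emph{confirmed at $s$} if $\Phi_i^K$ outputs ``true'' for it within $s$ steps. We say that $b$ \emph{is in gadget $n$ at $s$} if $b<s$ and $V_n(b)$ is confirmed at $s$, and that $b$ \emph{shows $L_k$ at $s$} if $E(b,w)$ and $L_k(w)$ are confirmed at $s$ for some $w<s$. Since the oracle $K$ does not change, these statements remain true at all later stages once they are true. For each $i$ we build an increasing sequence of finite injective sets of pairs $(x_{n,j},b)$; we write $F_i$ for the current set. It is an attempt at an isomorphism $\mathcal A_Q\to\mathcal B_i$. For \eqref{eq:star} we meet the requirements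
\[
\mathcal N_e:\quad\text{if $\Phi_e^K$ is total, then there is $n\in S$ with $k_n>\Phi_e^K(n)$.}
\]

\subsection{One requirement against one copy}\label{sub:small}

The requirement $\mathcal N_e$ respects the copies $\mathcal B_i$ with $i<e$. So $\mathcal N_0$ respects no copy. It takes a gadget $n$, waits for $\Phi_0^K(n)$ to converge, and splits $n$ with a larger label. This may ruin pairs of $F_0$ in gadget $n$, but it concerns one gadget, and an isomorphism onto $\mathcal B_0$ can use the direct matching there.

The smallest case that shows the method is $\mathcal N_1$ against $\mathcal B_0$. The requirement takes a gadget $n_0$ and waits for $\Phi_1^K(n_0)$ to converge. Meanwhile $F_0$ collects pairs $(x_{n_0,0},b_0),\dots,(x_{n_0,r},b_r)$. Suppose convergence is seen at stage $s_0$, with value below $s_0$. The label $k=s_0$ would satisfy $\mathcal N_1$. An immediate split would put $x_{n_0,0},\dots,x_{n_0,r}$ into class I, and $\mathcal B_0$ could answer by putting $b_0$ into class II. So $\mathcal N_1$ only \emph{attacks}: it announces $k$ and waits until $b_0,\dots,b_r$ all show $L_k$. From now on $F_0$ uses in gadget $n_0$ only points that already show $L_k$. There are two outcomes.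
\begin{itemize}
\item All of $b_0,\dots,b_r$ show $L_k$ at some stage $t$. Then $\mathcal N_1$ can split $n_0$ at $t$. All pairs of $F_0$ in $n_0$ join class I to class I, and their completion is a matching.
\item Some $b_a$ never shows $L_k$. Then $n_0$ is never split, all points of gadget $n_0$ in $\mathcal A_Q$ carry $L_k$, and so $\mathcal B_0\not\cong\mathcal A_Q$.
\end{itemize}
In the second outcome $\mathcal B_0$ needs no isomorphism, but $\mathcal N_1$ is still unsatisfied, and at no stage do we know that we are in this outcome. So right after the attack $\mathcal N_1$ takes a second gadget $n_1\ge s_0$. If $F_0$ were allowed to form pairs in $n_1$, then $\mathcal B_0$ could block $n_1$ in the same way, and then every later gadget. We therefore \emph{freeze} $F_0$: it forms no pairs while $\mathcal N_1$ is waiting for one of its points to show a label. If $\mathcal B_0$ blocks $n_0$ and $\Phi_1^K(n_1)$ converges, then $F_0$ has no pair in $n_1$, and $\mathcal N_1$ splits $n_1$ at the stage after the attack. If $\mathcal B_0\cong\mathcal A_Q$, the freeze ends, either because the points show the label or because $\mathcal N_1$ is satisfied. In general each of the $e$ copies respected by $\mathcal N_e$ can block at most one gadget.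

\subsection{The construction}

The construction uses the oracle $K$. Initially no requirement is done, no gadget is appointed, and all $F_i$ are empty. Stage $s$ has four steps.
\begin{enumerate}
\item \textbf{Split.} For each $e<s$ with $\mathcal N_e$ not done: if some gadget $n$ belonging to $e$ has been attacked, with label $k$ say, and for all $i<e$ every pair $(x_{n,j},b)\in F_i$ has $b$ showing $L_k$ at $s$ in $\mathcal B_i$, take the least such $n$, \emph{split} it by putting $Q(n,k,s)$, and declare $\mathcal N_e$ done.
\item \textbf{Pair.} The index $i$ is \emph{frozen at $s$} if there are $e>i$ with $\mathcal N_e$ not done, a gadget $n$ belonging to $e$ that has been attacked with a label $k$, and a pair $(x_{n,j},b)\in F_i$ such that $b$ does not show $L_k$ at $s$; such a pair is \emph{responsible} for the freeze. For each unfrozen $i<s$ and each unsplit $n<s$ proceed as follows. Call $b$ \emph{available} if $b$ is in gadget $n$ at $s$, is not in the range of $F_i$, and, in case $n$ has been attacked with a label $k$, shows $L_k$ at $s$. If some $b$ is available, add $(x_{n,j},b)$ to $F_i$, where $b$ is the least available number and $j$ is least such that $x_{n,j}$ is not in the domain of $F_i$.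
\item \textbf{Attack.} For each $e<s$ with $\mathcal N_e$ not done that has an unattacked gadget $n$ such that $\Phi_e^K(n)$ converges within $s$ steps to a value below $s$: \emph{attack} $n$ with label $k=s$.
\item \textbf{Appoint.} Give gadget $s$ to the least $e\le s$ such that $\mathcal N_e$ is not done and has no unattacked gadget, if there is such an $e$.
\end{enumerate}

Gadget $n$ can be appointed only at stage $n$, and pairs in gadget $n$ are formed only at stages greater than $n$, at most one per stage for each $i$. Hence a pair $(x_{n,j},b)$ formed at stage $s$ has $j\le s-n-1<s$. Whether $Q(n,k,t)$ holds is decided at stage $t$, so $Q$ is $K$-computable. A gadget belongs to at most one $e$, and each $\mathcal N_e$ splits at most once, so each $n$ has at most one pair $(k,t)$. A gadget attacked with label $k$ is attacked in step 3 of stage $k$ and can be split only at a stage $t>k$. Thus $Q$ is split data.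

\begin{lemma}\label{lem:N}
Every $\mathcal N_e$ is satisfied. Hence $Q$ satisfies \eqref{eq:star}.
\end{lemma}

\begin{proof}
If $\mathcal N_e$ becomes done by splitting $n$, then $n\in S$ and $k_n$ is the stage of the attack on $n$, so $k_n>\Phi_e^K(n)$.

Suppose $\mathcal N_e$ is never done. Let $n_0<n_1<\cdots$ be its attacked gadgets, with $n_r$ attacked at stage $s_r$ with label $s_r$. A new gadget is given to $e$ only when all earlier ones have been attacked, so $n_{r+1}\ge s_r$. Pairs added in $n_r$ after stage $s_r$ show $L_{s_r}$ when they are added and ever after. If each of the finitely many pairs in $n_r$ that lie in some $F_i$, $i<e$, at the end of stage $s_r$ eventually showed $L_{s_r}$, then step 1 would apply to $e$ at some stage and $\mathcal N_e$ would be done. Hence for some $i(r)<e$ the set $F_{i(r)}$ has a pair in $n_r$, present at the end of stage $s_r$, that never shows $L_{s_r}$. Then $i(r)$ is frozen at all stages greater than $s_r$. For $r'>r$, pairs in $n_{r'}$ are formed only at stages greater than $n_{r'}\ge s_r$, so $F_{i(r)}$ never has a pair in $n_{r'}$, and $i(r')\neq i(r)$. Therefore $\mathcal N_e$ attacks at most $e$ gadgets and receives at most $e+1$.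

A requirement that becomes done receives no gadget afterwards, so every requirement receives only finitely many gadgets. Let $\mathcal N_e$ be never done, and consider a stage $s\ge e$ after its last attack and after the last appointment to any $e'<e$. At the end of stage $s$ it has an unattacked gadget $n$, by step 4, and $n$ is never attacked. By step 3, $\Phi_e^K(n)$ diverges, so $\Phi_e^K$ is not total.
\end{proof}

\subsection{Isomorphisms onto the $K$-computable copies}

In Section~\ref{sec:low} we shall have to shrink $S$, so we prove categoricity for a family of structures at once. For a $\Sigma^0_2$ set $T\subseteq S$ let $Q_T(n,k,t)\iff Q(n,k,t)\wedge n\in T$. This is split data whose set of split gadgets is $T$. For $n\in T$ the numbers $k_n,t_n$ are the same for $Q$ and $Q_T$; when we discuss $\mathcal A_{Q_T}$, the numbers $u_n,M_n$ and the classes refer to $Q_T$. The words ``split at $t$'' and ``never split'' refer to the construction.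

\begin{lemma}\label{lem:ccK}
If $T\subseteq S$ and both $T$ and $S\setminus T$ are $\Sigma^0_2$, then $\mathcal A_{Q_T}$ is c.c.\ relative to $K$.
\end{lemma}

\begin{proof}
Let $\mathcal B_i\cong\mathcal A_{Q_T}$; in particular $\Phi_i^K$ is total, and every true fact is eventually confirmed. If $n$ is never split, then $n\notin S\supseteq T$, so all points of $V_n^{\mathcal B_i}$ carry all labels.

(1) \emph{The index $i$ is unfrozen at infinitely many stages.} Otherwise $F_i$ is eventually constant, and one of its finitely many pairs $(x_{n,j},b)$ is responsible for the freeze at infinitely many stages. Then $n$ belongs to some $e$ and is attacked with some label $k$, and $\mathcal N_e$ is never done. So $n$ is never split. Now $b\in V_n^{\mathcal B_i}$ carries $L_k$ and shows $L_k$ from some stage on, a contradiction.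

(2) \emph{If $n$ is never split, the pairs in gadget $n$ that enter $F_i$ form a matching of gadget $n$.} Every $b\in V_n^{\mathcal B_i}$ is eventually in gadget $n$ and eventually shows the attack label of $n$, if there is one. Since the gadgets of $\mathcal B_i$ are disjoint, $b$ can enter the range of $F_i$ only through a pair in gadget $n$. So $b$ is available from some stage on unless it is used in such a pair. If only finitely many pairs were formed in gadget $n$, some $b$ would be available at all late stages, and by (1) a further pair would be formed. So infinitely many pairs are formed, and they use $j=0,1,2,\dots$ in order. If some $b\in V_n^{\mathcal B_i}$ were never used, all late pairs would use distinct numbers below $b$, which is impossible. Since $n\notin T$, there are no classes to preserve.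

(3) \emph{Let $n$ be split at stage $t$ by $\mathcal N_e$ with $e>i$, with label $k$.} The pairs of $F_i$ in gadget $n$ are all formed before stage $t$, so they are known at $t$, they have $j<t$, and by the condition in step 1 their second entries show $L_k$ at $t$. If $n\in T$, then $j<t=t_n\le M_n$ and $k=k_n$, so both entries are of class I. Thus Lemma~\ref{lem:complete}, applied to $Q_T$, gives a completion in both cases $n\in T$ and $n\in S\setminus T$. The oracle $K$ decides which case holds by enumerating $T$ and $S\setminus T$ until $n$ appears; this is where the hypothesis on $S\setminus T$ is used.

(4) At most $i+1$ gadgets are split by requirements $\mathcal N_e$ with $e\le i$. Fix the list of these gadgets and, for each, whether it lies in $T$; on them use the direct matching.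

For $n$ not on this list, compute the image of $x_{n,j}$ by running the construction until $x_{n,j}$ enters the domain of $F_i$ or $n$ is split. By (2) one of these happens. In the first case take the partner of $x_{n,j}$; in the second use the completion from (3), which extends all pairs of $F_i$ in gadget $n$. This computes from $K$ a matching of every gadget, and Lemma~\ref{lem:extend} gives the isomorphism.
\end{proof}

\section{A low half, and the proof of Theorem~\ref{thm:one}}\label{sec:low}

With $T=S$ we already have a structure that is c.c.\ relative to $K$, not c.c.\ relative to $K\oplus G$ for generic $G$, and c.c.\ on the cone above $K\oplus S$. But nothing so far prevents $K\oplus S\equiv_TK'$, in which case the cone misses $[\mathbf 0',\mathbf 0'')$. The remedy is to divide $S$ into two $K$-c.e.\ halves that are low over $K$. Condition \eqref{eq:star} survives in one of the halves, and Lemma~\ref{lem:ccK} applies to both.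

\begin{lemma}\label{lem:low}
There are disjoint $K$-c.e.\ sets $S_0,S_1$ with $S=S_0\cup S_1$ and $(K\oplus S_i)'\le_TK'$ for $i=0,1$. For at least one $i$, the split data $Q_{S_i}$ satisfies \eqref{eq:star}.
\end{lemma}

\begin{proof}
The set $S$ is infinite, since otherwise a constant function would violate \eqref{eq:star}. Let $a_0,a_1,\dots$ be a $K$-computable injective enumeration of $S$. At stage $s$ we put $a_s$ into one of the two halves; $S_i[s]$ is the set of numbers put into $S_i$ before stage $s$. For $r=\langle e,i\rangle$ with $i\in\{0,1\}$ define $\rho(r,s)$ as follows. If $\Phi_e^{K\oplus S_i[s]}(e)$ halts within $s$ steps, let $\rho(r,s)$ be the least positive number greater than all numbers at which $S_i[s]$ is queried; otherwise let $\rho(r,s)=0$. For all other $r$ let $\rho(r,s)=0$. At stage $s$ take the least $r=\langle e,i\rangle\le s$ with $a_s<\rho(r,s)$ and put $a_s$ into $S_{1-i}$; if there is no such $r$, put $a_s$ into $S_0$.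

We show by induction on $r=\langle e,i\rangle$ that $\lim_s\rho(r,s)$ exists, and that $e\in(K\oplus S_i)'$ if the limit is nonzero. By the induction hypothesis and the injectivity of the enumeration there is $s_0\ge r$ such that $a_s\ge\rho(r',s)$ for all $s\ge s_0$ and $r'<r$. If $\rho(r,s)=0$ for all $s\ge s_0$, the limit is $0$. Otherwise let $s\ge s_0$ have $\rho(r,s)>0$. If $a_s<\rho(r,s)$, then $r$ is the least index with this property and $a_s$ goes into $S_{1-i}$. So $S_i[s+1]$ and $S_i[s]$ agree below $\rho(r,s)$, the computation is unchanged, and $\rho(r,s+1)=\rho(r,s)$. Repeating this, the computation is preserved forever; the limit is $\rho(r,s)$ and $e\in(K\oplus S_i)'$. Conversely, if $e\in(K\oplus S_i)'$, then by the use principle $\rho(r,s)\ge1$ for all large $s$. Hence $e\in(K\oplus S_i)'$ if and only if $\lim_s\rho(\langle e,i\rangle,s)\neq0$, and $K'$ computes this limit.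

If $K$-computable functions $g_0,g_1$ bounded $k_n$ on $S_0$ and on $S_1$, then $\max(g_0,g_1)$ would bound $k_n$ on $S$, contrary to Lemma~\ref{lem:N}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $T\in\{S_0,S_1\}$ be such that $Q_T$ satisfies \eqref{eq:star}, and let $\mathcal A=\mathcal A_{Q_T}$, which is computable by Lemma~\ref{lem:computable}. Put $Z=K\oplus T$. Then $K'\le_TZ'\le_TK'$, so $Z'\equiv_T\emptyset''$. Item 1 is Lemma~\ref{lem:ccK}, item 2 is Lemma~\ref{lem:fail}, and item 3 is Corollary~\ref{cor:cone}, each applied to $Q_T$.

By Lemma~\ref{lem:generic} there is $G\le_TZ'$ that is 1-generic relative to $Z$, hence relative to $K$, and $(Z\oplus G)'\le_TZ'\oplus G\equiv_T\emptyset''$. Put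
\[
\mathbf d_0=\mathbf 0',\qquad\mathbf d_1=\mathbf e_0=\deg(K\oplus G),\qquad\mathbf e_1=\deg(K\oplus T\oplus G).
\]
Then $\mathbf d_0\le\mathbf d_1\le\mathbf e_1<\mathbf e_1'\le\mathbf 0''$. By items 1--3, $\mathcal A$ is c.c.\ relative to $\mathbf d_0$ and $\mathbf e_1$ and not relative to $\mathbf d_1=\mathbf e_0$. In particular $\mathbf d_0\neq\mathbf d_1$ and $\mathbf e_0\neq\mathbf e_1$, so both inequalities are strict.
\end{proof}

\section{Embedding a partial order: proof of Theorem~\ref{thm:two}}\label{sec:poset}

\subsection{Codes and oracles}

Add to $P$ two new elements and put them into $P_0$: an element $\bot$ below everything, and an element $\infty$ comparable only with itself and $\bot$. The first will give categoricity relative to $\mathbf 0'$, and the second will keep the other degrees strictly below $\mathbf 0''$. From now on $P,P_0,P_1$ denote the enlarged objects, coded as computable sets of numbers.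

We build, with oracle $K$, split data $Q$ and a $K$-c.e.\ set $U$ of \emph{codes}, and we let $\mathcal A=\mathcal A_Q$. The codes are the numbers
\[
[0,p,n,k]=\langle0,p,n,k\rangle,\qquad[1,p,n]=\langle1,p,n\rangle,\qquad[2,p,y]=\langle2,p,y\rangle,
\]
where $p\in P_1$ in the first two cases and $p\neq\bot$ in the third. Distinct expressions give distinct numbers, and each code is at least as large as its entries $n,k,y$. The entry $p$ is the \emph{address} of the code. For $q\in P$ let $C_q$ consist of the codes $[0,p,n,k]$ and $[2,p,y]$ with $p\le q$ and the codes $[1,p,n]$ with $p<q$. Since $P$ and the partition are computable, $C_q$ is computable uniformly in $q$. Put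
\[
U_q=U\cap C_q,\qquad D_q=K\oplus U_q,\qquad h(q)=\deg D_q.
\]
If $q\le q'$, then $C_q\subseteq C_{q'}$ and $U_q=U_{q'}\cap C_q$, so $D_q\le_TD_{q'}$. No code has address $\bot$, so $C_\bot=\emptyset$ and $D_\bot\equiv_TK$. Each $D_q$ is c.e.\ in $K$ and computes $K$. Three properties follow from the definition of $C_q$.
\begin{itemize}
\item[(F1)] If $p\in P_1$, $q\in P_0$ and $p\le q$, then $p<q$, so $[1,p,n]\in C_q$ for all $n$.
\item[(F2)] $[1,p,n]\notin C_p$.
\item[(F3)] If $p\not\le q$, then no code with address $p$ is in $C_q$.
\end{itemize}

Gadgets will be split only by requirements $\mathcal N_{e,p}$ with $p\in P_1$. Let $S_p$ be the set of gadgets split by a requirement $\mathcal N_{e,p}$ for some $e$. The construction enumerates $[0,p,n,k]$ and $[1,p,n]$ exactly when such a requirement splits $n$ with label $k$, so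
\[
[1,p,n]\in U\iff n\in S_p,\qquad[0,p,n,k]\in U\iff n\in S_p\text{ and }k=k_n.
\]
The two kinds of code carry different information. The oracle $D_p$ can answer, for each $k$ separately, whether $n$ is split with label $k$; this is enough to build a deviant copy. The single question whether $n\in S_p$ is answered directly only by the oracles $D_q$ with $q>p$; this is enough for the direct matching.

For $p\in P_1$ let $\mathcal E_p=\mathcal M(O_p)$, with points written $b_{n,j}=2\langle n,j\rangle$, where $b_{n,j}$ omits the same labels as $x_{n,j}$ in $\mathcal A$, except that for $n\in S_p$ the point $b_{n,0}$ is of class II. Then $\mathcal E_p\cong\mathcal A$. Since $x_{n,0}$ is of class I whenever $n\in S$, we have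
\begin{align*}
b_{n,0}\text{ omits }L_k&\iff[0,p,n,k]\in U,\\
b_{n,0}\text{ omits }L'_{\langle t,u\rangle}&\iff\exists k\le t\,\bigl(R(n,k,t,u)\wedge[0,p,n,k]\notin U\bigr).
\end{align*}
Both conditions are decidable in $D_p$, because $[0,p,n,k]\in C_p$; for $j\ge1$ omission is decidable in $K$. So $\mathcal E_p$ is $D_p$-computable. The numbers $b_{n,0}$ and $x_{n,j}$ are fixed in advance, so the construction can refer to them without knowing $R$, $\mathcal A$ or $\mathcal E_p$.

\subsection{Requirements and watchers}

Let $Y_p=\{y:[2,p,y]\in U\}$ for $p\neq\bot$. The requirements are
\begin{align*}
\mathcal N_{e,p}\ (p\in P_1):&\quad\Phi_e^{D_p}\text{ is not an isomorphism }\mathcal E_p\to\mathcal A;\\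
\mathcal I_{e,p,q}\ (p\not\le q):&\quad Y_p\neq\Phi_e^{D_q}.
\end{align*}
(The condition $p\not\le q$ implies $p\neq\bot$.) List them computably as $\mathcal R_0,\mathcal R_1,\dots$; a smaller index means higher priority. List $\omega\times P_0$ computably as $\mathcal W_0,\mathcal W_1,\dots$. These pairs are the \emph{watchers}: $\mathcal W_l=(i,q)$ tries to build a $D_q$-computable isomorphism from $\mathcal A$ onto the partial atomic diagram $\Phi_i^{D_q}$. The requirement $\mathcal R_m=\mathcal N_{e,p}$ \emph{respects} $\mathcal W_l=(i,q)$ if $l<m$ and $p\not\le q$.

The strategy for $\mathcal N_{e,p}$ is that of Section~\ref{sub:small}. It takes a gadget $n$, waits for $\Phi_e^{D_p}(b_{n,0})=x_{n,j}$, attacks with a label $k$ above the use, and splits when the respected watchers have shown $L_k$. After the split $x_{n,j}$ is of class I and $b_{n,0}$ is of class II. The computation survives because $[0,p,n,k]\ge k$ is above the use and $[1,p,n]\notin C_p$. Three difficulties are new, all caused by the fact that the oracles $D_q$ change.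

\emph{Watchers above $p$.} Consider $\bot<p<q$ with $p\in P_1$ and $q\in P_0$. A watcher $(i,\bot)$ has oracle $K$ and is treated as in Section~\ref{sec:K}. A watcher $(i,q)$ cannot be protected by waiting: the split changes $D_q$ at the code $[0,p,n,k]$, and computations that showed $L_k$ may have queried this code. The copy $\mathcal E_p$, which is $D_q$-computable, decides whether $b_{n,0}$ carries $L_k$ by exactly this query. So $\mathcal N_{e,p}$ does not respect $(i,q)$; instead $D_q$ reads $[1,p,n]$ and uses the direct matching on $n$.

\emph{Revocable facts.} What a watcher $(i,q)$ sees at stage $s$ may be destroyed by a later change of $U_q$. Each pair therefore has a \emph{bound} above the uses on which it relies, and it is canceled when $U_q$ changes below the bound; $D_q$ can tell which pairs survive. Moreover a respected watcher might show $L_k$, become unfrozen, form pairs in new gadgets, and then cease to show $L_k$. The counting argument of Lemma~\ref{lem:N} would fail. To prevent this, $\mathcal N_{e,p}$ \emph{notices} the first stage at which a watcher shows the label and initializes all requirements of lower priority, which preserves the computations.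

\emph{Action of higher priority after a split.} Suppose a pair $(x_{n,j},b)$ is formed before the attack on $n$, so that its bound takes no account of $L_k$. The gadget is split at $t$, when $b$ shows $L_k$. Later a requirement of higher priority enumerates a small code into $U_q$, and $b$ no longer shows $L_k$. The split cannot be undone, so the pair must be canceled. A requirement of higher priority cannot have acted between the appointment of $n$ and its split, so a code below $t$ that it enumerates later was prepared before stage $n$. We therefore make every bound in gadget $n$ exceed all codes prepared before stage $n$.

\subsection{Terminology}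

Let $U[s]$ be the set of codes enumerated before stage $s$, and $U_q[s]=U[s]\cap C_q$, $D_q[s]=K\oplus U_q[s]$. A computation \emph{at $s$} uses $D_q[s]$ in place of $D_q$ and halts within $s$ steps, so it queries the second half of the oracle only at numbers below $s$. Its \emph{use} is the least number greater than all these queried numbers. For a watcher $(i,q)$, ``$V_n(b)$ at $s$'' means that $\Phi_i^{D_q[s]}$ computes $V_n(b)$ to be true at $s$, and ``$b$ \emph{shows $L_k$ at $s$}'' means that for some $w<s$ both $E(b,w)$ and $L_k(w)$ are computed true at $s$. The \emph{use of showing} is the larger of the uses of these two computations for the least such $w$.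

For each gadget $n$, a watcher $(i,q)$ keeps a finite \emph{stack} of pairs $(x_{n,j},b)$, each with a bound $z$. A pair is canceled at the end of the first stage, not earlier than the stage of its formation, at which a code $c\in C_q$ with $c<z$ enters $U$. A pair is \emph{current} from its formation until it is canceled, and \emph{permanent} if it is never canceled. If $n$ was attacked before stage $s$ with label $k$, the watcher is \emph{clean on $n$ at $s$} if $b$ shows $L_k$ at $s$ for every current pair $(x_{n,j},b)$ in its stack for $n$.

The \emph{parameters} are the followers $y$ of $\mathcal I$-requirements and the gadgets $n'$ and attack labels $k'$ of $\mathcal N$-requirements. Each parameter is chosen at the stage equal to its value. Let $\beta_n$ be the least number greater than all codes $[2,p,y]$, $[1,p,n']$ and $[0,p,n',k']$ such that, at stages before $n$, the number $y$ was chosen as a follower by some $\mathcal I_{e,p,q}$, respectively $n'$ was appointed by some $\mathcal N_{e,p}$, respectively $n'$ was appointed by some $\mathcal N_{e,p}$ and attacked with label $k'$.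

A gadget is \emph{owned} forever by the requirement that appointed it. It is \emph{active} as long as its owner has not been initialized since the appointment and is not done. ``A gadget of $\mathcal R_m$'' means an active gadget owned by $\mathcal R_m$.

\subsection{The construction}

The construction uses the oracle $K$. Stage $s$ has three steps.

\medskip
\noindent\textbf{Step 1 (pairs).} The watcher $\mathcal W_l$ is \emph{frozen at $s$} if it is not clean at $s$ on some active attacked gadget whose owner respects $\mathcal W_l$. For each unfrozen $\mathcal W_l=(i,q)$ with $l<s$, and each gadget $n<s$ that is not split and not owned by any $\mathcal N_{e,p}$ with $p\le q$, proceed as follows. Call $b$ \emph{available} if $b<s$, $b$ does not occur in the stack for $n$, $V_n(b)$ at $s$, and, in case $n$ has ever been attacked, with label $k$ say, $b$ shows $L_k$ at $s$. If some $b$ is available, take the least one and the least $j$ such that $x_{n,j}$ does not occur in the stack, and put $(x_{n,j},b)$ on top of the stack. Its bound is the maximum of $\beta_n$, the bounds of the pairs below it, the use of $V_n(b)$ at $s$, and, if $n$ has been attacked, the use of showing $L_k$ at $s$.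

\medskip
\noindent\textbf{Step 2 (action).} The requirement $\mathcal R_m=\mathcal N_{e,p}$ \emph{requires attention} if it is not done and one of the following holds; when it acts, it acts by the first clause that applies.
\begin{itemize}
\item[(a)] It has an attacked gadget on which all respected watchers are clean at $s$. \emph{Action:} take the least such $n$, with label $k$; split it by putting $Q(n,k,s)$; enumerate $[0,p,n,k]$ and $[1,p,n]$ into $U$; declare $\mathcal R_m$ done.
\item[(b)] It has an attacked gadget $n$ and a respected watcher that is clean on $n$ at $s$, and this couple (gadget, watcher) has not been noticed. \emph{Action:} notice all such couples.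
\item[(c)] It has an unattacked gadget $n$ with $\Phi_e^{D_p}(b_{n,0})=x_{n,j}$ at $s$ for some $j<s$. \emph{Action:} attack $n$ with label $k=s$.
\item[(d)] It has no unattacked gadget. \emph{Action:} appoint gadget $s$.
\end{itemize}
The requirement $\mathcal R_m=\mathcal I_{e,p,q}$ requires attention if it is not done and one of the following holds.
\begin{itemize}
\item[(a)] It has a follower $y$ with $\Phi_e^{D_q}(y)=0$ at $s$. \emph{Action:} enumerate $[2,p,y]$ into $U$; declare $\mathcal R_m$ done.
\item[(b)] It has no follower. \emph{Action:} choose the follower $y=s$.
\end{itemize}
The least $\mathcal R_m$ with $m\le s$ that requires attention, if any, acts, and all $\mathcal R_{m'}$ with $m'>m$ are \emph{initialized}: they lose their followers, their gadgets and the status ``done''.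

\medskip
\noindent\textbf{Step 3 (cancellation).} Cancel the pairs whose bounds exceed a code of the relevant $C_q$ enumerated in Step 2.

\medskip
We record the basic properties.
\begin{itemize}
\item[(B1)] At most one requirement acts at each stage, so each number is chosen as a parameter at most once. Each gadget has at most one owner, is attacked at most once, and is split at most once, by its owner and at a stage after the attack. Hence $Q$ is $K$-computable split data, and $U$ is c.e.\ in $K$.
\item[(B2)] A requirement initialized at stage $s$ afterwards enumerates only codes greater than $s$, because each such code contains a follower or gadget chosen after $s$.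
\item[(B3)] An inactive gadget stays inactive, and a split gadget is inactive.
\item[(B4)] Bounds do not decrease along a stack, so canceling a pair cancels all pairs above it. Hence the pairs of a stack of height $d$ have $j=0,\dots,d-1$ in order. Pairs in gadget $n$ are formed only at stages greater than $n$, at most one per stage in each stack, so a pair formed at stage $s$ has $j<s$.
\item[(B5)] A pair of $(i,q)$ formed at $s$ with bound $z$ is still current at the beginning of stage $s'>s$ if and only if $U_q[s']$ and $U_q[s]$ agree below $z$, and it is permanent if and only if $U_q$ and $U_q[s]$ agree below $z$. The computations used in its formation persist while it is current, and they are computations relative to $D_q$ if it is permanent.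
\end{itemize}
A pair formed at $s$ in an attacked gadget shows the label at $s$, so Step 1 does not change which watchers are clean at $s$.

\subsection{The requirements are met}

\begin{lemma}\label{lem:finite}
Every $\mathcal R_m$ acts only finitely often.
\end{lemma}

\begin{proof}
By induction let $s^*$ be the last stage at which some $\mathcal R_{m'}$ with $m'<m$ acts, or $s^*=-1$ if there is none. After $s^*$, the requirement $\mathcal R_m$ is never initialized, and it acts at every stage $s\ge m$ at which it requires attention. An $\mathcal I$-requirement acts at most twice after $s^*$. Suppose $\mathcal R_m=\mathcal N_{e,p}$ acts infinitely often. Then after $s^*$ it never acts by (a), for it would stay done; so it enumerates no code, and clause (a) fails at all stages $s>s^*$ with $s\ge m$. Each gadget is attacked at most once and occurs in at most $m$ noticed couples. So after $s^*$ the requirement appoints infinitely many gadgets $n_0<n_1<\cdots$, which stay active, and by (d) each is attacked before the next is appointed. Let $n_r$ be attacked at stage $s_r$, with label $s_r$; then $m\le n_r<s_r<n_{r+1}$. Let $\mathcal W=(i,q)$ be a respected watcher.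

\emph{If $\mathcal W$ is clean on $n_r$ at some stage greater than $s_r$, it is clean on $n_r$ at all later stages.} Let $s>s_r$ be the first such stage. The couple $(n_r,\mathcal W)$ has not been noticed before $s$, so $\mathcal R_m$ acts at $s$ by (b) and initializes all requirements of lower priority. No code is enumerated at $s$. After $s$, lower requirements enumerate only codes greater than $s$ by (B2), and neither $\mathcal R_m$ nor a higher requirement enumerates anything. So for the pairs current at $s$ the computations that show $L_{s_r}$, which have use at most $s$, persist forever. Pairs formed in $n_r$ after $s$ show $L_{s_r}$ while they are current, by (B5).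

\emph{If $\mathcal W$ is clean on $n_r$ at no stage greater than $s_r$, it is always clean on $n_{r'}$ for $r'>r$.} Indeed it is frozen at every stage greater than $s_r$, and pairs in $n_{r'}$ are formed only at stages greater than $n_{r'}>s_r$; so its stack for $n_{r'}$ is empty.

If for some $r$ each respected watcher were clean on $n_r$ at some stage greater than $s_r$, then by the first claim all would be clean on $n_r$ at the same late stage, and (a) would apply. So for each $r$ some respected watcher is clean on $n_r$ at no stage greater than $s_r$, and by the second claim these watchers are distinct for distinct $r$. But $\mathcal R_m$ respects at most $m$ watchers, a contradiction.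
\end{proof}

With $s^*$ as in the proof, the stages after $s^*$ form the \emph{final run} of $\mathcal R_m$. It begins with no parameters. Since $\mathcal R_m$ acts finitely often, it splits finitely many gadgets, and from some stage on it does not require attention.

\begin{lemma}\label{lem:Np}
Every $\mathcal N_{e,p}$ is satisfied. Hence $\mathcal A$ is not c.c.\ relative to $h(p)$ for $p\in P_1$.
\end{lemma}

\begin{proof}
Let $\mathcal R_m=\mathcal N_{e,p}$. Suppose first that it becomes done in its final run, by splitting $n$ at stage $t$. Then $n$ was appointed in the final run and attacked at a stage $s_0<t$ with label $k=s_0$. At $s_0$ we had $\Phi_e^{D_p}(b_{n,0})=x_{n,j}$ with $j<s_0$ and use at most $s_0$. At stages $\ge s_0$ higher requirements do not act, lower ones enumerate only codes greater than $s_0$ by (B2), and $\mathcal R_m$ enumerates only $[0,p,n,k]\ge s_0$ and $[1,p,n]$, which is not in $C_p$ by (F2). So $U_p$ and $U_p[s_0]$ agree below $s_0$, and $\Phi_e^{D_p}(b_{n,0})=x_{n,j}$. Since $j<t=t_n\le M_n$, the point $x_{n,j}$ is of class I in $\mathcal A$, while $b_{n,0}$ is of class II in $\mathcal E_p$.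

Suppose next that $\mathcal R_m$ is never done in its final run. After its last action clause (d) fails at late stages, so it keeps an unattacked gadget $n$ forever. If $\Phi_e^{D_p}(b_{n,0})=x_{n,j}$ for some $j$, then by the use principle (c) would apply at all late stages. So $\Phi_e^{D_p}$ does not map $b_{n,0}$ into gadget $n$ of $\mathcal A$.

In both cases $\Phi_e^{D_p}$ is not an isomorphism. Thus $\mathcal E_p$ is a $D_p$-computable copy of $\mathcal A$ with no $D_p$-computable isomorphism.
\end{proof}

\begin{lemma}\label{lem:I}
Every $\mathcal I_{e,p,q}$ is satisfied. Hence $h(p)\le h(q)$ if and only if $p\le q$, and $h(p)<\mathbf 0''$ for all $p$ in the original partial order.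
\end{lemma}

\begin{proof}
In its final run $\mathcal I_{e,p,q}$ chooses a follower $y$ and keeps it. Suppose it acts by (a) at a stage $s$ of the final run. Then $y\in Y_p$. The code $[2,p,y]$ is not in $C_q$ by (F3), and all codes enumerated after $s$ are greater than $s$, since higher requirements do not act and lower ones are initialized at $s$. So $\Phi_e^{D_q}(y)=0\neq1=Y_p(y)$. If it does not act by (a), then $y\notin Y_p$, because by (B1) no other requirement has the follower $y$; and $\Phi_e^{D_q}(y)$ diverges or differs from $0$, since otherwise (a) would apply at late stages.

So $p\not\le q$ implies $Y_p\not\le_TD_q$, while $Y_p\le_TD_p$ because $[2,p,y]\in C_p$. Hence $p\not\le q$ implies $h(p)\not\le h(q)$; the converse was noted after the definition of $h$. Finally let $p$ be in the original order. Then $\infty\not\le p$, so $Y_\infty\not\le_TD_p$, whereas $Y_\infty$ and $D_p$ are c.e.\ in $K$ and so computable in $K'$. Therefore $D_p<_TK'$.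
\end{proof}

\subsection{Isomorphisms onto the $D_q$-computable copies}

\begin{lemma}\label{lem:ccq}
If $q\in P_0$, then $\mathcal A$ is c.c.\ relative to $D_q$.
\end{lemma}

\begin{proof}
Let $\mathcal B\cong\mathcal A$ have diagram $\Phi_i^{D_q}$, and let $\mathcal W_l=(i,q)$. All stacks and pairs below are those of $\mathcal W_l$. Since $\Phi_i^{D_q}$ is total, for each atomic fact the computation at $s$ coincides with the computation relative to $D_q$ for all large $s$; we then call it \emph{final}. By (B5), a permanent pair $(x_{n,j},b)$ has $b\in V_n^{\mathcal B}$.

\medskip
\noindent(D1) \emph{$\mathcal W_l$ is unfrozen at infinitely many stages.}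

Otherwise it forms only finitely many pairs, so from some stage on its current pairs are the permanent ones. For one of them, $(x_{n,j},b)$, there are infinitely many stages $s$ at which $n$ is active and attacked, with label $k$ say, and $b$ does not show $L_k$ at $s$. By (B3), $n$ never becomes inactive, so it is never split. Then $b\in V_n^{\mathcal B}$ carries $L_k$, and once the two computations for its marker are final it shows $L_k$ at every stage, a contradiction.

\medskip
\noindent(D2) \emph{Let $n\notin S$ be owned by no $\mathcal N_{e,p}$ with $p\le q$. Then the permanent pairs in gadget $n$ form a matching of gadget $n$.}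

By (B4), all pairs below a permanent pair are permanent. Suppose there are only $d$ permanent pairs in gadget $n$. We first find arbitrarily late unfrozen stages at whose beginning the stack consists of these $d$ pairs. Take any stage after all $d$ have been formed. If at its end the stack has height greater than $d$, the pair in position $d+1$ is canceled at the end of some later stage, together with everything above it. So at the end of some late stage the height is $d$; it remains $d$ until the next unfrozen stage, which exists by (D1).

Let $\hat b$ be the least element of $V_n^{\mathcal B}$ that does not occur in the $d$ pairs. If $n$ is ever attacked, with label $k$, then $\hat b$ carries $L_k$ because $n\notin S$; let $\hat w$ be the marker of $(\hat b,L_k)$. Consider a stage $s$ as in the previous paragraph, so late that $s>l,n,\hat b,\hat w$, the attack (if any) has taken place, and the computations of $V_n(b)$ for $b\le\hat b$ and of $E(\hat b,w)$ and $L_k(w)$ for $w\le\hat w$ are final. For $b<\hat b$ not in the stack, $V_n(b)$ is computed false. For $w<\hat w$, one of $E(\hat b,w)$ and $L_k(w)$ is computed false. So $\hat b$ is the least available number, the least $w$ in the definition of showing is $\hat w$, and a pair is formed whose bound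 $z$ is the maximum of $\beta_n$, the $d$ lower bounds, and the uses of final computations. This $z$ does not depend on $s$. If $s$ is so late that $U_q[s]$ and $U_q$ agree below $z$, the new pair is permanent, a contradiction.

So there are infinitely many permanent pairs. When one is formed, the stack below it consists of all permanent pairs formed earlier. Hence the permanent pairs use $j=0,1,2,\dots$ in order, and their second entries are distinct. Let $b\in V_n^{\mathcal B}$ and suppose $b$ occurs in no permanent pair. At all late stages $V_n(b)$ is computed true and $b$ shows the attack label, if there is one. So $b$ is available whenever a late permanent pair is formed, and infinitely many permanent pairs use distinct numbers below $b$, which is impossible.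

\medskip
\noindent(D3) \emph{Let $n$ be split at stage $t$, with label $k$, by its owner $\mathcal R_m=\mathcal N_{e,p}$, where $m>l$ and $p\not\le q$. Then both entries of every permanent pair $(x_{n,j},b)$ are of class I.}

Let the pair be formed at stage $s$ with bound $z$. No pair in $n$ is formed after the split, so $s\le t$, and $j<s\le t=t_n\le M_n$ by (B4). Thus $x_{n,j}$ is of class I. Since $\mathcal R_m$ respects $\mathcal W_l$, the watcher is clean on $n$ at $t$, so $b$ shows $L_k$ at $t$ by computations with use at most $t$. We claim that no code $c\in C_q$ with $c<t$ enters $U$ at a stage $\ge t$. Then these computations are final, $b$ carries $L_k=L_{k_n}$, and $b$ is of class I.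

Let $c\in C_q$ be enumerated at a stage $s'\ge t$ by $\mathcal R_{m'}$. All codes enumerated by $\mathcal R_m$ have address $p$ and are not in $C_q$ by (F3). So $m'\neq m$, and $s'>t$ because $\mathcal R_m$ is the requirement that acts at $t$. If $m'>m$, then $\mathcal R_{m'}$ was initialized at $t$, and $c>t$ by (B2). Let $m'<m$. The requirement $\mathcal R_m$ acts at stages $n$ and $t$, and $n$ is active in between, so $\mathcal R_m$ is not initialized at any stage in $[n,t]$. Hence $\mathcal R_{m'}$ does not act, and chooses no parameter, at any stage in $[n,t]$. If all parameters in $c$ were chosen before stage $n$, then $c<\beta_n\le z$, and the pair would be canceled at $s'>s$, although it is permanent. So some parameter in $c$ was chosen after $t$, and $c>t$. This proves the claim.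

\medskip
\noindent\emph{The isomorphism.} By Lemma~\ref{lem:finite} only finitely many gadgets are split by requirements $\mathcal R_m$ with $m\le l$. Fix the list of these gadgets and use the direct matching on them. For $n$ not on the list, run the construction through stage $n$ to find the owner of $n$, if any.
\begin{itemize}
\item Suppose $n$ is owned by some $\mathcal N_{e,p}$ with $p\le q$. Then $n\in S$ if and only if $[1,p,n]\in U$, and $[1,p,n]\in C_q$ by (F1). So $D_q$ decides whether $n\in S$; use the direct matching.
\item Otherwise, $D_q$ decides by (B5) whether a pair is permanent as soon as it is formed. To compute the image of $x_{n,j}$, run the construction until a permanent pair $(x_{n,j},b)$ is formed or $n$ is split. By (D2) one of these happens. In the first case output $b$. In the second case all permanent pairs in gadget $n$ have been formed and are known. The owner is some $\mathcal R_m=\mathcal N_{e,p}$ with $p\not\le q$, and $m>l$ because $n$ is not on the list. By (D3), Lemma~\ref{lem:complete} applies to the set of permanent pairs; use its completion.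
\end{itemize}
In the second case the map is the set of permanent pairs if $n\notin S$ and its completion if $n\in S$. So $D_q$ computes a matching of every gadget, uniformly in $n$, and Lemma~\ref{lem:extend} gives a $D_q$-computable isomorphism $\mathcal A\to\mathcal B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
The structure $\mathcal A=\mathcal A_Q$ is computable by (B1) and Lemma~\ref{lem:computable}. By Lemma~\ref{lem:I}, the restriction of $h$ to the original partial order is an order embedding into the degrees that are c.e.\ in and above $\mathbf 0'$ and strictly below $\mathbf 0''$. By Lemma~\ref{lem:ccq}, $\mathcal A$ is c.c.\ relative to $h(p)$ for $p\in P_0$, and the case $q=\bot$ gives categoricity relative to $\mathbf 0'$. By Lemma~\ref{lem:Np}, $\mathcal A$ is not c.c.\ relative to $h(p)$ for $p\in P_1$. By Corollary~\ref{cor:cone}, $\mathcal A$ is c.c.\ relative to every degree $\ge\mathbf 0''$.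
\end{proof}

\begin{thebibliography}{1}

\bibitem{Villano}
Java Darleen Villano, \emph{Computable categoricity relative to a c.e.\ degree}, arXiv:2401.06641 (2024).

\end{thebibliography}
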